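\title{Complements of smooth cubic surfaces in $\mathbb{P}^3$ have only linear automorphisms}

\begin{abstract}
We prove that every isomorphism between the complements of two smooth cubic surfaces in $\mathbb{P}^3_{\mathbb{C}}$ is the restriction of a linear transformation of $\mathbb{P}^3$. In particular the automorphism group of the complement of a smooth cubic surface $Q$ is the finite group $\mathrm{Aut}(Q)$. A non-linear isomorphism would contract an affine open part $V_0$ of the first cubic to a point of the second. A topological argument shows that $V_0$ has finite Picard group, and a degeneration of affine lines shows that $V_0$ has logarithmic Kodaira dimension $-\infty$. Together these facts produce an anticanonically polar cylinder on a smooth cubic surface, which does not exist by a theorem of Cheltsov, Park and Won.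
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb{C}$ unless another field is named. Let $Q\subset\mathbb{P}^3$ be a smooth surface of degree $\delta$ and let $X=\mathbb{P}^3\setminus Q$, a smooth affine threefold. Every element of $\mathrm{PGL}_4(\mathbb{C})$ that preserves $Q$ restricts to an automorphism of $X$; we call these automorphisms \emph{linear}. An arbitrary automorphism of $X$ extends only to a birational map of $\mathbb{P}^3$, which may be undefined at points or curves of $Q$ and may contract $Q$. To ask whether all automorphisms of $X$ are linear is to ask whether $X$ remembers the surface at infinity.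

The answer depends on the degree. For $\delta=1$ the complement is $\mathbb{A}^3$, and $(x,y,z)\mapsto(x,y,z+x^2)$ is not linear. For $\delta=2$ there are non-linear automorphisms as well; one of them is studied in Section~\ref{sec:quadric}. For $\delta\ge4$ all automorphisms are linear, by a short computation with volume forms (Remark~\ref{rem:degree4}). The dividing line is the sign of the line bundle $\omega_{\mathbb{P}^3}(Q)\cong\mathcal{O}(\delta-4)$: its sections and those of its powers are the pluricanonical forms on $X$ with logarithmic poles at infinity, they are intrinsic to $X$, and there are none when $\delta\le3$. By this measure the cubic belongs with the plane and the quadric. Its complement is also swept out by affine lines (Lemma~\ref{lem:curves}), so a first guess is that it is flexible too. Higher dimensions suggest the opposite. A smooth hypersurface $Q_n\subset\mathbb{P}^n$ of degree $n$ has $\omega_{\mathbb{P}^n}(Q_n)\cong\mathcal{O}(-1)$, as the cubic surface does, and it is known that for $n\ge4$ the group $\mathrm{Aut}(\mathbb{P}^n\setminus Q_n)$ embeds in $\mathrm{Aut}(Q_n)$ and is a finite group of linear transformations.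 The case $n=3$ is the following question, posed by Dubouloz and Kishimoto \cite{DK}.

\begin{quote}
Let $Q\subset\mathbb{P}^3$ be a smooth cubic surface. Is every automorphism of the variety $\mathbb{P}^3\setminus Q$ the restriction of an element of $\mathrm{PGL}_4(\mathbb{C})$ preserving $Q$?
\end{quote}

The answer is yes. It is the case $Q_1=Q_2$ of our main result.

\begin{theorem}\label{thm:main}
Let $Q_1,Q_2\subset\mathbb{P}^3_{\mathbb{C}}$ be smooth cubic surfaces and let $\varphi\colon\mathbb{P}^3\setminus Q_1\to\mathbb{P}^3\setminus Q_2$ be an isomorphism of varieties. Then $\varphi$ is the restriction of an element of $\mathrm{PGL}_4(\mathbb{C})$ mapping $Q_1$ onto $Q_2$.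
\end{theorem}

\begin{corollary}\label{cor:main}
Let $Q,Q_1,Q_2$ be smooth cubic surfaces in $\mathbb{P}^3$.
\begin{enumerate}
\item[(i)] $\mathrm{Aut}(\mathbb{P}^3\setminus Q)\cong\mathrm{Aut}(Q)$, and this group is finite.
\item[(ii)] $\mathbb{P}^3\setminus Q_1\cong\mathbb{P}^3\setminus Q_2$ if and only if $Q_1$ and $Q_2$ are projectively equivalent, if and only if $Q_1\cong Q_2$.
\item[(iii)] Over any field $k$ of characteristic $0$, a $k$-isomorphism between the complements of two smooth cubic surfaces in $\mathbb{P}^3_k$ is linear.
\item[(iv)] Every finite \'etale morphism from $\mathbb{P}^3\setminus Q$ to itself is a linear automorphism.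
\end{enumerate}
\end{corollary}

The proof of Theorem~\ref{thm:main} is by contradiction. The obstruction that finally appears lives on the surface $Q_1$, and it is the following notion.

\begin{definition}\label{def:cylinder}
A \emph{cylinder} is a surface isomorphic to $C\times\mathbb{A}^1$ with $C$ a smooth affine curve. Let $S$ be a smooth projective surface. A \emph{$(-K_S)$-polar cylinder} on $S$ is a cylinder of the form $S\setminus\operatorname{Supp}D$, where $D$ is an effective $\mathbb{Q}$-divisor with $D\sim_{\mathbb{Q}}-K_S$.
\end{definition}

Every rational surface contains open cylinders; the content of the definition is that the whole boundary must carry an anticanonical divisor with positive coefficients.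

\begin{theorem}[Cheltsov--Park--Won \cite{CPW}]\label{thm:CPW}
A smooth cubic surface $S$ contains no $(-K_S)$-polar cylinder.
\end{theorem}

Suppose that $\varphi$ is not linear, let $B\subset Q_1$ be its indeterminacy locus on $\mathbb{P}^3$, and let $V_0=Q_1\setminus B$. We show in turn that
\begin{enumerate}
\item[(1)] $\varphi$ contracts $V_0$ to a point $P\in Q_2$, and $B$ supports a multiple of a plane section (Section~\ref{sec:contraction});
\item[(2)] the Picard group of $V_0$ is finite (Section~\ref{sec:picard});
\item[(3)] $V_0$ is covered by polynomial images of $\mathbb{A}^1$ of bounded degree (Sections~\ref{sec:lines} and~\ref{sec:limit});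
\item[(4)] $V_0$ contains a cylinder, and this cylinder is $(-K_{Q_1})$-polar (Section~\ref{sec:cylinder}).
\end{enumerate}
Besides Theorem~\ref{thm:CPW}, two published theorems enter: inversion of adjunction in step (1), and the existence of cylinders in affine surfaces of logarithmic Kodaira dimension $-\infty$ in step (4). Both are recalled where they are used. Section~\ref{sec:consequences} proves the corollary and discusses the smoothness hypothesis.

\section{A model: the complement of a quadric}\label{sec:quadric}

The situation described in (1)--(4) never occurs for cubics, but it does occur for quadrics, where each step can be followed by hand.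

Let $q=xz-y^2+w^2$, $Q=\{q=0\}$, $X=\mathbb{P}^3\setminus Q$, and let $\tau=x^2/q$, a regular function on $X$. Consider
\[
\varphi(x:y:z:w)=(x:\ y+\tau x:\ z+2\tau y+\tau^2x:\ w).
\]
Since $x(z+2\tau y+\tau^2x)-(y+\tau x)^2=xz-y^2$, the substitution preserves $x$ and $q$, hence $\tau$. So $\varphi$ maps $X$ to $X$, and the same formula with $-\tau$ in place of $\tau$ is its inverse: $(y+\tau x)-\tau x=y$ and $(z+2\tau y+\tau^2x)-2\tau(y+\tau x)+\tau^2x=z$. Clearing denominators,
\[
\varphi=(xq^2:\ yq^2+x^3q:\ zq^2+2x^2yq+x^5:\ wq^2).
\]
A common factor of $xq^2$ and $wq^2$ is a power of $q$, and $q$ does not divide $x^5$. So these quintics are coprime and $\varphi$ is not linear.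

\emph{Step (1).} On $Q$ the four quintics restrict to $(0:0:x^5:0)$. They vanish simultaneously on $B=Q\cap\{x=0\}$, the union of the lines $\{x=0,\ y=\pm w\}$, and $V_0=Q\setminus B$ is contracted to $P=(0:0:1:0)$. The functions $u=(y-w)/x$ and $v=(y+w)/x$ identify $V_0$ with $\mathbb{A}^2$, because $z/x=uv$ on $V_0$.

\emph{Step (2).} The two lines of $B$ meet, so they belong to the two rulings of $Q\cong\mathbb{P}^1\times\mathbb{P}^1$ and generate $\mathrm{Pic}(Q)$. Thus $\mathrm{Pic}(V_0)=0$.

\emph{Step (3).} Here $V_0$ is visibly covered by affine lines. In the general proof, however, nothing is known about $V_0$ except that it is contracted, and the affine lines must be imported from the target. Take the plane $\Pi=\{z=0\}$, which does not contain $P$, and the quadrics $S_t=\{q=tz^2\}$. For $t\ne0$ the surface $S_t\setminus\Pi$ lies in $X$, and it contains the affine lines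
\[
a(s)=\bigl(t+cs:\ \tfrac12(s+c):\ 1:\ \tfrac12(s-c)\bigr),\qquad s\in\mathbb{A}^1,
\]
one for each $c\in\mathbb{C}$. Write $x=t+cs$. Along $a$ we have $q=t$ and $\tau=x^2/t$, so the point $\varphi^{-1}(a(s))$ has first coordinate $x$, satisfies $q=t$, and has
\[
u=\frac{c}{x}-\frac{x^2}{t},\qquad v=\frac{s}{x}-\frac{x^2}{t}=\frac1c-\frac{t}{cx}-\frac{x^2}{t}.
\]
Now let $t$ tend to $0$, move the line and rescale its parameter: fix $\beta\in\mathbb{C}$ and put $t=\varepsilon^5$, $c=\varepsilon\eta$, $x=\varepsilon^2\xi$ with $\eta=1+\varepsilon\beta$ and $\xi=1+\varepsilon\sigma$, where $\sigma$ is the new parameter, an affine function of $s$. Then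
\[
u=\frac{1}{\varepsilon}\Bigl(\frac{\eta}{\xi}-\xi^2\Bigr)\longrightarrow\beta-3\sigma,\qquad
v=\frac{1}{\varepsilon}\Bigl(\frac{1}{\eta}-\xi^2\Bigr)-\frac{\varepsilon^2}{\eta\xi}\longrightarrow-\beta-2\sigma,\qquad
\frac{q}{x^2}=\frac{\varepsilon}{\xi^2}\longrightarrow0 .
\]
For each fixed $\sigma$ the point $a(s)$ tends to $P$, while its preimage tends to the point $(\beta-3\sigma,-\beta-2\sigma)$ of $V_0$. The limit is the affine line $2u-3v=5\beta$, and these lines fill $V_0$. Two features survive in general: the curves $\varphi^{-1}\circ a$ are polynomial of a degree that does not depend on $t$, and a rescaling of the parameter produces a non-constant limit.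

\emph{Step (4).} The surface $V_0\cong\mathbb{A}^1\times\mathbb{A}^1$ is the complement of the support of $2B\sim-K_Q$. It is a $(-K_Q)$-polar cylinder, and no contradiction arises. The degree of the surface decides the question at this last step.

\section{Notation and standard facts}\label{sec:prelim}

\subsection{Cubic surfaces}
We recall what we need from \cite{Ha}. A smooth cubic surface $S$ is the blow-up $\sigma\colon S\to\mathbb{P}^2$ of six points $p_1,\dots,p_6$, no three collinear and not all on a conic. Let $L$ be the pull-back of the class of a line and $E_i=\sigma^{-1}(p_i)$. Then $\mathrm{Pic}(S)=\mathbb{Z}L\oplus\bigoplus_i\mathbb{Z}E_i\cong H^2(S;\mathbb{Z})$ has rank $7$, with $L^2=1$, $E_i^2=-1$ and all other products zero. The class of a plane section is $T=3L-\sum_iE_i=-K_S$, so $T^2=3$, and $T\cdot\Sigma$ is the degree of a curve $\Sigma\subset S$. The surface contains $27$ lines, each of self-intersection $-1$: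
\[
E_i,\qquad F_{ij}\sim L-E_i-E_j\ \ (i\ne j),\qquad E_j'\sim2L-\sum_{i\ne j}E_i,
\]
where $F_{ij}$ is the strict transform of the line $\overline{p_ip_j}$ and $E'_j$ is that of the conic through the five points $p_i$, $i\ne j$. Finally, any six mutually skew lines on $S$ are the exceptional curves of some blow-up $S\to\mathbb{P}^2$ of this kind \cite[V.4.10]{Ha}.

\subsection{The map and its degree}
Fix $Q_1,Q_2,\varphi$ as in Theorem~\ref{thm:main}. Let $Q_i=\{f_i=0\}$ and $X_i=\mathbb{P}^3\setminus Q_i$. The form $f_i$ is irreducible, since two components of a surface in $\mathbb{P}^3$ meet and the surface is singular where they do. An irreducible form whose zeros lie in $Q_i$ is therefore proportional to $f_i$, and so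
\begin{equation}\label{eq:units}
\text{a form without zeros on $X_i$ is a non-zero constant times a power of $f_i$.}
\end{equation}
Write the birational maps $\varphi$ and $\varphi^{-1}$ of $\mathbb{P}^3$ as
\[
\varphi=(G_0:\dots:G_3),\qquad\varphi^{-1}=(H_0:\dots:H_3),
\]
with coprime forms $G_i$ of degree $e$ and coprime forms $H_j$ of degree $d$. Such representations are unique up to a scalar. We regard $G$ and $H$ also as maps $\mathbb{C}^4\to\mathbb{C}^4$. Let $B=\{G_0=\dots=G_3=0\}$.

The set $B$ is exactly the locus where $\varphi$ is not regular. Indeed, suppose $\varphi$ is regular at $y\in B$, with image in the chart $\{x_0\ne0\}$, say. Then each $G_j/G_0$ is regular at $y$. An irreducible factor $p$ of $G_0$ with $p(y)=0$ has the property that every $G_j$ vanishes on $\{p=0\}$ near $y$, so $p$ divides every $G_j$, against coprimality. Consequently $B\subset Q_1$, and $B\ne Q_1$ by coprimality again. In the same way the $H_j$ have no common zero on $X_2$. Put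
\[
V_0=Q_1\setminus B,
\]
a dense open subset of $Q_1$.

If $e=1$, then $\varphi$ is given by an invertible matrix and maps $X_1$ onto $X_2$, hence $Q_1$ onto $Q_2$, which is the assertion of the theorem. \emph{From here to the end of Section~\ref{sec:cylinder} we assume $e>1$} and seek a contradiction. Then also $d>1$, since $d=1$ would make $\varphi^{-1}$, and with it $\varphi$, linear.

\section{The cubic is contracted to a point}\label{sec:contraction}

The only information we have on $G$ is that $\varphi$ is an isomorphism away from the cubics. By \eqref{eq:units} this determines every form that measures a degeneracy of $\varphi$.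

Let $\mathcal{E}=\sum x_i\,\partial/\partial x_i$ be the Euler field on $\mathbb{C}^4$, let $\mathrm{vol}=dx_0\wedge\dots\wedge dx_3$ and $\Omega=\iota_{\mathcal{E}}\mathrm{vol}$. On the chart $\{x_0\ne0\}$ we have $\Omega/x_0^4=d(x_1/x_0)\wedge d(x_2/x_0)\wedge d(x_3/x_0)$, and up to sign the same holds on the other charts; thus $\Omega/x_i^4$ generates the canonical sheaf of $\mathbb{P}^3$ on $\{x_i\ne0\}$. By Euler's formula $dG(\mathcal{E})=e\,\mathcal{E}\circ G$, so
\[
e\,G^*\Omega=\iota_{\mathcal{E}}G^*\mathrm{vol}=\det(\partial G_i/\partial x_j)\,\Omega,\qquad\text{that is,}\qquad G^*\Omega=J\,\Omega,\quad J=\tfrac1e\det(\partial G_i/\partial x_j).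
\]
Since $\varphi^{-1}\circ\varphi$ is the identity, $x_kH_j(G)=x_jH_k(G)$ for all $j,k$, so there is a form $v$ with $H_j(G)=v\,x_j$ for all $j$. Likewise $G_i(H)=v'x_i$.

\begin{lemma}\label{lem:identities}
There are non-zero constants $c,c',c''$ with
\begin{equation}\label{eq:identities}
f_2(G)=c\,f_1^{\,e},\qquad J=c'f_1^{\,4(e-1)/3},\qquad v=c''f_1^{\,(de-1)/3},
\end{equation}
and $v'$ is a non-zero constant times a power of $f_2$.
\end{lemma}

\begin{proof}
Let $y\in X_1$. Then $f_2(G(y))\ne0$ because $\varphi(y)\in X_2$, and $v(y)\ne0$ because the $H_j$ have no common zero on $X_2$. Choose $i,k$ with $G_i(y)\ne0$ and $x_k(y)\ne0$. The generator $\Omega/x_i^4$ near $\varphi(y)$ pulls back to $(Jx_k^4/G_i^4)\cdot\Omega/x_k^4$, which is a generator near $y$ because $\varphi$ is an isomorphism there; so $J(y)\ne0$. Now apply \eqref{eq:units} and compare degrees, which are $3e$, $4(e-1)$ and $de-1$. The claim on $v'$ is the claim on $v$ for $\varphi^{-1}$.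
\end{proof}

The exponents in \eqref{eq:identities} are orders of vanishing along $Q_1$ of objects pulled back from the target. The language for this is that of discrepancies \cite{KM}. Let $V$ be a smooth variety and $\Delta=\sum a_i\Delta_i$ a $\mathbb{Q}$-divisor on $V$. A \emph{divisor over $V$} is a prime divisor $E$ on a normal variety $W$ with a birational morphism $\psi\colon W\to V$, not necessarily proper. It defines the valuation $\nu=\mathrm{ord}_E\circ\psi^*$ on the function field of $V$. Its \emph{center} is the closure of $\psi(E)$, and it is \emph{exceptional} if the center has codimension at least $2$. Let $\omega$ be a generator of the canonical sheaf and $g_i$ an equation of $\Delta_i$ near a general point of the center. The \emph{log discrepancy} of $\nu$ is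
\[
A_{V,\Delta}(\nu)=1+\mathrm{ord}_E(\psi^*\omega)-\sum a_i\,\nu(g_i).
\]
The pair $(V,\Delta)$ is \emph{klt} if $A_{V,\Delta}(\nu)>0$ for all divisors over $V$, and \emph{plt} if this holds for all exceptional ones. If $Z\subset V$ is a smooth prime divisor and $a\ge0$, then $(V,aZ)$ is klt when $a<1$ and plt when $a\le1$.

We apply this to $W=\mathbb{P}^3\setminus B$, $\psi=\varphi$ and $E=V_0$. Let $\nu=\mathrm{ord}_{Q_1}\circ\varphi^*$ be the valuation and $Z$ its center, the closure of $\varphi(V_0)$. It is irreducible, and $Z\subset Q_2$ by the first identity in \eqref{eq:identities}. Choose $i$ with $f_1\nmid G_i$, so that $Z$ meets the chart $\{x_i\ne0\}$. There $f_2/x_i^3$ pulls back to $f_2(G)/G_i^3$ and $\Omega/x_i^4$ pulls back to $J\,\Omega/G_i^4$. Hence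
\begin{equation}\label{eq:disc}
\nu(f_2/x_i^3)=e,\qquad A_{\mathbb{P}^3,0}(\nu)=1+\tfrac43(e-1),\qquad A_{\mathbb{P}^3,Q_2}(\nu)=\tfrac13(e-1).
\end{equation}
If $Z=Q_2$, then the local ring of $\nu$ dominates the local ring of $\mathbb{P}^3$ along $Q_2$; both are discrete valuation rings of the same field, so $\nu=\mathrm{ord}_{Q_2}$ and $e=\nu(f_2/x_i^3)=1$. Under our assumption $Z$ is therefore a curve or a point, and $\nu$ is exceptional.

\begin{remark}\label{rem:degree4}
For two smooth surfaces of the same degree $\delta$ the same computation gives $A_{\mathbb{P}^3,Q_2}(\nu)=1+\frac4\delta(e-1)-e=\frac{4-\delta}{\delta}(e-1)$. If $\delta\ge4$ this number is not positive. As $(\mathbb{P}^3,Q_2)$ is plt, $\nu$ is not exceptional, so $Z=Q_2$ and $e=1$.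
\end{remark}

For cubics the last number in \eqref{eq:disc} is positive and gives no contradiction. We need a second divisor on the target that vanishes to high order along $\nu$ relative to its degree. The coordinates of $\varphi^{-1}$ are such divisors, since $H_j$ pulls back to a plane plus a large multiple of $Q_1$. Choose $j$ with $f_2\nmid H_j$, which is possible by coprimality, and put $h=H_j$. Then $h/x_i^d$ pulls back to $vx_j/G_i^d$, so $\nu(h/x_i^d)=\frac13(de-1)$ and
\[
A_{\mathbb{P}^3,\,Q_2+\mu\{h=0\}}(\nu)=\tfrac13(e-1)-\tfrac{\mu}{3}(de-1).
\]
At $\mu=1/d$ this equals $-\frac13(1-\frac1d)$, which is negative because $d>1$. Fix a rational number $\mu<1/d$, $\mu>0$, for which it is still negative. The pair $(\mathbb{P}^3,Q_2+\mu\{h=0\})$ is then not plt on any open set that meets $Z$. Inversion of adjunction transfers this statement to the surface $Q_2$, where intersection numbers are available.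

\begin{theorem}[{\cite[Theorem 5.50]{KM}}]\label{thm:KM}
Let $S$ be a smooth irreducible surface in a smooth threefold $V$ and let $\Delta\ge0$ be a $\mathbb{Q}$-divisor on $V$ with $S\not\subset\operatorname{Supp}\Delta$. If $(S,\Delta|_S)$ is klt, then $(V,S+\Delta)$ is plt near $S$.
\end{theorem}

\begin{lemma}\label{lem:coeff}
Let $S$ be a smooth cubic surface and $D$ an effective $\mathbb{Q}$-divisor on $S$ numerically equivalent to $T$. Then every prime component of $D$ has coefficient at most $1$.
\end{lemma}

\begin{proof}
Write $D=\alpha Z+\Delta$ with $Z$ prime, $\Delta\ge0$, $Z\not\subset\operatorname{Supp}\Delta$, and suppose $\alpha>1$. From $3=D\cdot T\ge\alpha\deg Z$ we get $\deg Z\le2$, so $Z$ is a line or an irreducible plane conic.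

Let $Z$ be a line. Then $(T-Z)\cdot Z=1+1=2$ and $(T-Z)\cdot T=3-1=2$. If $\Sigma\ne Z$ is an irreducible curve, some plane through $Z$ does not contain $\Sigma$; its section is $Z+R$ with $R\sim T-Z$ effective and $\Sigma\not\subset R$, so $(T-Z)\cdot\Sigma\ge0$. Hence $2=D\cdot(T-Z)\ge\alpha\,Z\cdot(T-Z)=2\alpha$, a contradiction.

Let $Z$ be an irreducible conic. Its plane cuts out $Z+\ell$ with $\ell$ a line, and $Z\cdot\ell=(T-\ell)\cdot\ell=2$. Write $D=\alpha Z+\beta\ell+\Delta'$ with $\beta\ge0$ and $\Delta'\ge0$ containing neither $Z$ nor $\ell$. Then $1=D\cdot\ell\ge2\alpha-\beta$ and $3=D\cdot T\ge2\alpha+\beta$. The sum of these inequalities is $4\ge4\alpha$, a contradiction.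
\end{proof}

\begin{proposition}\label{prop:point}
There is a point $P\in Q_2$ with $\varphi(V_0)=\{P\}$. If $l$ is a linear form with $l(P)\ne0$ and $G_l=l(G_0,\dots,G_3)$, then
\begin{equation}\label{eq:B}
\{G_l=0\}\cap Q_1=B .
\end{equation}
Thus $B$ is a curve, the support of the effective divisor $G_l|_{Q_1}\in|eT|$, and $V_0$ is a smooth affine surface.
\end{proposition}

\begin{proof}
Suppose that $Z$ is a curve, and let $m\ge0$ be the coefficient of $Z$ in the divisor $h|_{Q_2}$. Let $V$ be the open subset of $\mathbb{P}^3$ obtained by removing the singular points of $Z$ and the components of $h|_{Q_2}$ other than $Z$. It meets $Z$, and on $Q_2\cap V$ the divisor $\mu h|_{Q_2}$ is $\mu m$ times the smooth curve $Z\cap V$. If $\mu m<1$, this pair is klt, and by Theorem~\ref{thm:KM} the pair $(V,Q_2+\mu\{h=0\})$ is plt near $Q_2\cap V$. This is false, because $\nu$ is exceptional with center in $Q_2$ and negative log discrepancy. So $\mu m\ge1$, and $m/d>1$ because $\mu<1/d$. But $\frac1dh|_{Q_2}\sim_{\mathbb{Q}}T$ is effective and has coefficient $m/d$ along $Z$, contradicting Lemma~\ref{lem:coeff}. Hence $Z$ is a point $P$.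

The form $G_l$ vanishes on $B$. For $y\in V_0$ the vector $G(y)$ is a non-zero representative of $P$, so $G_l(y)\ne0$. This proves \eqref{eq:B}. Finally, $V_0$ is closed in the affine variety $\mathbb{P}^3\setminus\{G_l=0\}$.
\end{proof}

A point cannot be excluded by bounding coefficients. The plane sections of Lemma~\ref{lem:plane} below are reduced, yet they have negative log discrepancies over a point: $2-3=-1$ for the blow-up of the common point of three concurrent lines, and $3-4=-1$ for the second blow-up that separates a line from a tangent conic. The rest of the proof therefore studies the contracted surface $V_0$ itself.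

\section{The Picard group of the contracted surface}\label{sec:picard}

The surface $V_0$ is squeezed into a single smooth point of $Q_2$, and this limits its topology. Over a $2$-cycle in $V_0$ consider the boundary of a thin normal disc bundle, a $3$-cycle in $X_1$ called the tube over the cycle. The map $\varphi$ carries a thin tube into a small neighborhood of $P$ minus $Q_2$, which has the homotopy type of a circle, so the tube bounds. On the other hand, the tube over a $2$-cycle of $Q_1$ bounds in $X_1$ only if the cycle is homologous to a multiple of a plane section. So $V_0$ carries almost no $2$-cycles of $Q_1$, which means that $B$ has many components.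

\begin{proposition}\label{prop:pic}
The classes of the irreducible components $B_1,\dots,B_r$ of $B$ span $H_2(Q_1;\mathbb{Q})$, and $\mathrm{Pic}(V_0)$ is finite.
\end{proposition}

\begin{proof}
All homology and cohomology groups have rational coefficients. Let $B^{\perp}\subset H_2(Q_1)$ be the space of classes $\zeta$ with $\zeta\cdot B_i=0$ for all $i$. The intersection form is non-degenerate, so the first claim says that $B^\perp=0$.

\emph{Every class in $B^\perp$ comes from $V_0$.} Alexander--Lefschetz duality for the compact triangulable subset $B$ of the closed oriented $4$-manifold $Q_1$ gives $H_2(Q_1,V_0)\cong H^2(B)$, compatibly with Poincar\'e duality: the map $H_2(Q_1)\to H_2(Q_1,V_0)$ corresponds to the restriction $H^2(Q_1)\to H^2(B)$. Evaluation on the fundamental classes of the $B_i$ identifies $H^2(B)$ with $\mathbb{Q}^r$, because the normalization of $B$ changes only finitely many points and so does not change $H^2$. In the exact sequence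
\[
H_2(V_0)\longrightarrow H_2(Q_1)\longrightarrow H_2(Q_1,V_0)\cong\mathbb{Q}^r
\]
the second map is thus $\zeta\mapsto(\zeta\cdot B_i)_i$, and the image of $H_2(V_0)$ is $B^\perp$.

\emph{The tube maps.} Let $M=\mathbb{P}^3\setminus B$. Then $V_0$ is a closed complex submanifold of $M$ with $M\setminus V_0=X_1$. Let $p\colon N\to Q_1$ be an open tubular neighborhood of $Q_1$ in $\mathbb{P}^3$, an oriented $2$-disc bundle, and let $N_0=p^{-1}(V_0)$, an open neighborhood of $V_0$ in $M$. Cap product with the Thom class followed by $p_*$ gives Thom isomorphisms $H_4(N,N\setminus Q_1)\cong H_2(Q_1)$ and $H_4(N_0,N_0\setminus V_0)\cong H_2(V_0)$, and these are compatible with the inclusions because the Thom class of $N$ restricts to that of $N_0$. By excision the left-hand sides are $H_4(\mathbb{P}^3,X_1)$ and $H_4(M,X_1)$. The exact sequences of the two pairs form a commutative diagram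
\[
\begin{array}{ccccc}
H_4(M)&\longrightarrow&H_4(M,X_1)\cong H_2(V_0)&\xrightarrow{\ \partial_M\ }&H_3(X_1)\\[2pt]
\downarrow&&\downarrow&&\|\\[2pt]
H_4(\mathbb{P}^3)&\longrightarrow&H_4(\mathbb{P}^3,X_1)\cong H_2(Q_1)&\xrightarrow{\ \partial\ }&H_3(X_1).
\end{array}
\]
The group $H_4(\mathbb{P}^3)$ is spanned by the class of a plane transversal to $Q_1$, whose image in $H_2(Q_1)$ is the class of its intersection with $Q_1$. Hence $\ker\partial=\mathbb{Q}[T]$.

\emph{The map $\partial_M$ is zero.} Since $Q_2$ is smooth at $P$, there are analytic coordinates $z_1,z_2,z_3$ on a polydisc $\mathbb{B}$ around $P$ with $Q_2\cap\mathbb{B}=\{z_3=0\}$, and $\mathbb{B}\setminus Q_2$ is homotopy equivalent to $S^1$. The map $\varphi\colon M\to\mathbb{P}^3$ is a morphism with $\varphi(V_0)=\{P\}$, so $O=\varphi^{-1}(\mathbb{B})$ is an open neighborhood of $V_0$ in $M$. Moreover $O\setminus V_0=O\cap X_1$ is mapped homeomorphically onto $\mathbb{B}\cap X_2=\mathbb{B}\setminus Q_2$, so $H_3(O\setminus V_0)=0$. By excision $H_4(O,O\setminus V_0)\cong H_4(M,X_1)$, and by naturality of the connecting map $\partial_M$ factors through $H_3(O\setminus V_0)$.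

\emph{Conclusion.} By the diagram the image of $H_2(V_0)$ in $H_2(Q_1)$ lies in $\ker\partial$, so $B^\perp\subset\mathbb{Q}[T]$. Let $\zeta=a[T]\in B^\perp$. By Proposition~\ref{prop:point} the class $eT$ is represented by a divisor supported on $B$, so $0=\zeta\cdot eT=3ae$ and $\zeta=0$.

Since $\mathrm{Pic}(Q_1)\cong H^2(Q_1;\mathbb{Z})$ is free of rank $7$, the classes of the $B_i$ generate a subgroup of finite index, and $\mathrm{Pic}(V_0)$ is the quotient of $\mathrm{Pic}(Q_1)$ by this subgroup.
\end{proof}

\section{Affine lines on affine cubic surfaces}\label{sec:lines}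

Following the model, we look for affine lines on the surfaces $S_t\setminus\Pi$, where $\Pi=\{l=0\}$ is a plane not through $P$ and $S_t=\{f_2=tl^3\}$. For the quadric the plane was tangent to the surface, and here too it must be special. If $S\cap\Pi$ is a smooth curve, then $K_S+(S\cap\Pi)\sim0$ and $S\setminus\Pi$ carries a non-zero logarithmic $2$-form, which by Lemma~\ref{lem:kappa} below prevents it from being swept out by affine lines of bounded degree. We choose $\Pi$ so that all components of the plane section pass through one point and meet nowhere else; that point will be the point at infinity of the affine lines.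

\begin{lemma}\label{lem:plane}
There is a plane $\Pi$ with $P\notin\Pi$ and $Q_2\cap\Pi=\ell+R$ as divisors on $\Pi$, where $\ell$ is a line, $R$ is a conic, and $\ell\cap R$ is a single point $P_1$.
\end{lemma}

\begin{proof}
The surface $Q_2$ contains two disjoint lines, so it contains a line $\ell$ with $P\notin\ell$. Choose coordinates $(x:y:z:u)$ with $\ell=\{z=u=0\}$ and write $f_2\equiv z\,a(x,y)+u\,b(x,y)$ modulo $(z,u)^2$. The gradient of $f_2$ at $(x:y:0:0)$ is $(0,0,a,b)$, so by smoothness the binary quadratic forms $a,b$ have no common zero; in particular they are linearly independent. On the plane $\{\alpha z+\beta u=0\}$ put $z=\beta w$, $u=-\alpha w$. Then $f_2=w\,(\beta a-\alpha b+w\cdot(\cdots))$, so the residual conic meets $\ell=\{w=0\}$ in the zeros of the non-zero form $\beta a-\alpha b$, that is, in a fiber of the degree $2$ map $(a:b)\colon\ell\to\mathbb{P}^1$. By the Riemann--Hurwitz formula this map has two ramification points, and they lie in different fibers because the degree is $2$. So there are two distinct planes through $\ell$ whose residual conic meets $\ell$ in one point. They intersect in $\ell$ only, so one of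 them does not contain $P$.
\end{proof}

\begin{lemma}\label{lem:curves}
Let $S$ be a smooth cubic surface and $\Pi$ a plane with $S\cap\Pi=\ell+R$, where $\ell$ is a line and $\ell\cap R=\{P_1\}$. There is a dense open subset $S^\circ\subset S$ such that through every point of $S^\circ$ passes a smooth rational curve $D\subset S$ of degree at most $4$ with $D\cap\Pi=\{P_1\}$. In particular $D\setminus\{P_1\}\cong\mathbb{A}^1$ lies in $S\setminus\Pi$.
\end{lemma}

\begin{proof}
\emph{Choice of the plane model.} We want a blow-up $\sigma\colon S\to\mathbb{P}^2$ for which $\ell=E_6'$; then the plane section becomes a conic and a line, and the curves $D$ can be taken to be conics. Start with any blow-up. From the classes of the lines, $E_i$ meets none of the other exceptional curves, $F_{ij}$ meets two of them and $E_j'$ meets five. Since any six mutually skew lines are the exceptional curves of a blow-up, it suffices to show that every line meets exactly five of some six mutually skew lines. The line $E_j'$ meets five of $E_1,\dots,E_6$. The lines $E_1',\dots,E_6'$ are mutually skew, since $E_j'\cdot E_k'=4-4=0$, and $E_i\cdot E_j'=1$ exactly when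 $i\ne j$, so $E_i$ meets five of them. The lines $E_1,E_2,E_3,F_{45},F_{46},F_{56}$ are mutually skew, since $E_i\cdot F_{jk}=0$ for $i\notin\{j,k\}$ and $F_{jk}\cdot F_{jn}=1-1=0$; and $F_{12}$ meets all of them except $E_3$, since $F_{12}\cdot F_{jk}=1$ for $\{j,k\}\subset\{4,5,6\}$. Permuting indices handles every $F_{ij}$.

So let $\ell$ be the strict transform of the smooth conic $\Gamma$ through $p_1,\dots,p_5$, with $p_6\notin\Gamma$. Then $R\sim T-\ell\sim L-E_6$, so $R+E_6=\sigma^*M$ for a line $M$ through $p_6$. Over every point of $\Gamma\cap M$ there is a point of $\ell\cap R$: over a point different from the $p_i$ take its preimage, and over $p_i$ with $i\le5$ take the point $\ell\cap E_i$, noting that $E_i\subset R$. Hence $\Gamma\cap M$ is the single point $\bar P=\sigma(P_1)$, and $M$ is tangent to $\Gamma$ at $\bar P$.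

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[thick] (0,1) circle (1);
\draw[thick] (-1.9,0) -- (1.9,0) node[right] {$M$};
\draw (-1.9,1.5) -- (1.9,1.5) node[right] {$N$};
\draw[dashed] (0,1.25) ellipse (0.8839 and 1.25);
\fill (0,0) circle (0.035) node[below] {$\bar P$};
\fill (-0.866,1.5) circle (0.035) node[above left] {$p_j$};
\fill (0.866,1.5) circle (0.035) node[above right] {$p_k$};
\fill (1.45,0) circle (0.035) node[below] {$p_6$};
\fill (0,2) circle (0.035);
\fill (-0.94,0.658) circle (0.035);
\fill (0.94,0.658) circle (0.035);
\node at (1.17,1.05) {$\Gamma$};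
\node at (0.72,2.4) {$\Gamma_\lambda$};
\end{tikzpicture}
\caption{The plane model of a cubic surface with a plane section consisting of a line and a tangent conic. The surface is the blow-up of five points on the conic $\Gamma$ and of a point $p_6$ on the tangent line $M$; the plane section is the strict transform of $\Gamma+M$. The dashed conic $\Gamma_\lambda$ is tangent to $\Gamma$ and $M$ at $\bar P$ and crosses $\Gamma$ at the blown-up points $p_j,p_k$, so its strict transform meets the plane section only over $\bar P$.}
\label{fig:pencil}
\end{figure}

\emph{The pencil.} A conic tangent to $M$ at $\bar P$ meets $M$ nowhere else. It meets $\Gamma$ twice at $\bar P$, and the two remaining intersections are harmless if they are blown-up points. So choose $j\ne k$ in $\{1,\dots,5\}$ with $p_j,p_k\ne\bar P$, let $N=\overline{p_jp_k}$, and consider the pencil spanned by $\Gamma$ and $M+N$; see Figure~\ref{fig:pencil}. With equations $\gamma,l_M,l_N$, its members other than $M+N$ are $\Gamma_\lambda=\{\gamma+\lambda\,l_Ml_N=0\}$. Only finitely many members are singular, since $\Gamma=\Gamma_0$ is smooth. Let $\lambda\ne0$ with $\Gamma_\lambda$ smooth.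 Restricting the equation to $\Gamma$ and to $M$ gives the intersection cycles
\[
\Gamma_\lambda\cdot\Gamma=(M+N)\cdot\Gamma=2\bar P+p_j+p_k,\qquad\Gamma_\lambda\cdot M=\Gamma\cdot M=2\bar P,
\]
with $\bar P,p_j,p_k$ distinct. As every $p_i$ lies on $\Gamma$ or on $M$, the only blown-up points on $\Gamma_\lambda$ are $p_j,p_k$ and possibly $\bar P$. Let $D\cong\mathbb{P}^1$ be the strict transform of $\Gamma_\lambda$.

\emph{Case (a): $\bar P\notin\{p_1,\dots,p_5\}$.} Also $\bar P\ne p_6$, because $\bar P\in\Gamma$; so $\sigma^{-1}(\bar P)=\{P_1\}$. The only blown-up point on $M$ is $p_6$, so $R$ is the strict transform of $M$, and $D\cap R$ lies over $\Gamma_\lambda\cap M=\{\bar P\}$. The points of $D\cap\ell$ lie over $\bar P,p_j,p_k$, and none lies over $p_j$ or $p_k$, where $\Gamma_\lambda$ and $\Gamma$ are transversal and are separated by the blow-up. So $D\cap\Pi=\{P_1\}$. Here $D\sim2L-E_j-E_k$ has degree $6-2=4$.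

\emph{Case (b): $\bar P=p_i$ with $i\le5$.} Then $R=\tilde M+E_i$ with $\tilde M\sim L-E_i-E_6$ the strict transform of $M$, and $D\sim2L-E_i-E_j-E_k$ has degree $6-3=3$. The curves $\Gamma_\lambda,\Gamma,M$ are smooth at $p_i$ with a common tangent, so $D,\ell,\tilde M$ pass through one point of $E_i$. This point lies on $\ell\cap R$, so it is $P_1$. Since $D\cdot\ell=4-3=1$, $D\cdot\tilde M=2-1=1$ and $D\cdot E_i=1$, the curve $D$ meets each of the three lines only at $P_1$.

Finally let $S^\circ$ be the preimage of the complement of $\Gamma$ and of the singular members of the pencil. Every point of $\mathbb{P}^2$ lies on some member, and no $p_i$ lies in this complement. So every point of $S^\circ$ lies on one of the curves $D$.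
\end{proof}

\section{Degenerating affine lines to the contracted surface}\label{sec:limit}

Fix the plane $\Pi=\{l=0\}$ of Lemma~\ref{lem:plane}. The singular cubics form a closed subset of the space of cubic forms that does not contain $f_2$, so $S_t=\{f_2=tl^3\}$ is smooth for all but finitely many $t$. It has the same section $\ell+R$ by $\Pi$ as $Q_2$, so Lemma~\ref{lem:curves} applies to it, and $S_t\setminus\Pi\subset X_2$ for $t\ne0$.

To take limits of curves we need an affine variety that contains both $V_0$ and the surfaces $\varphi^{-1}(S_t\setminus\Pi)$. This is where $P\notin\Pi$ is used. Let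
\[
Y=\mathbb{P}^3\setminus\{G_l=0\}.
\]
By \eqref{eq:B}, $Y\cap Q_1=V_0$ and $Y\cap B=\emptyset$. So $\varphi$ restricts to a morphism $Y\to\mathbb{P}^3\setminus\Pi$ that contracts $V_0$ to $P$ and maps $Y\setminus V_0$ isomorphically onto $X_2\setminus\Pi$. In the Veronese embedding of degree $e$ the surface $\{G_l=0\}$ is a hyperplane section; hence the functions $x^I/G_l$, where $x^I$ runs over the $N$ monomials of degree $e$, embed $Y$ as a closed subvariety of $\mathbb{A}^N$. Let
\[
\theta=\varphi^*\Bigl(\frac{f_2}{l^3}\Bigr)=\frac{c\,f_1^{\,e}}{G_l^{\,3}}\in\mathcal{O}(Y).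
\]
The zero set of $\theta$ is $V_0$, and for $t\ne0$ the map $\varphi$ identifies $\{\theta=t\}$ with $S_t\setminus\Pi$. Thus $\theta\colon Y\to\mathbb{A}^1$ is a family of affine surfaces in which the surfaces $S_t\setminus\Pi$ degenerate to $V_0$, in place of $Q_2\setminus\Pi$.

By a \emph{polynomial curve of degree at most $m$} in a closed subvariety $V\subset\mathbb{A}^N$ we mean a non-constant morphism $\mathbb{A}^1\to V$ whose coordinates are polynomials of degree at most $m$.

\begin{lemma}\label{lem:degree}
Let $m=4de$, and let $t\ne0$ with $S_t$ smooth. Through every point of a dense open subset of $\{\theta=t\}$ passes a polynomial curve of degree at most $m$ contained in $\{\theta=t\}$.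
\end{lemma}

\begin{proof}
Let $D\subset S_t$ be a curve as in Lemma~\ref{lem:curves}, parametrized by an isomorphism $a\colon\mathbb{P}^1\to D$ with $a(\infty)=P_1$. It is given by binary forms of degree $\deg D\le4$ without common zero, hence on $\mathbb{A}^1$ by polynomials $a_0(s),\dots,a_3(s)$ of degree at most $4$ without common zero. The polynomial $l(a(s))$ has no zero, so it is a non-zero constant, and so is $f_2(a(s))=t\,l(a(s))^3$. Put $b=H(a)$, a vector of polynomials of degree at most $4d$ representing $\varphi^{-1}\circ a$. Then
\[
G_l(b)=l\bigl(G(H(a))\bigr)=v'(a)\,l(a)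
\]
is a non-zero constant, because $v'$ is a constant times a power of $f_2$ by Lemma~\ref{lem:identities}. The coordinates $b^I/G_l(b)$ of $\varphi^{-1}\circ a$ in $\mathbb{A}^N$ are therefore polynomials of degree at most $4de$. The map is injective, hence non-constant. The dense open subset is $\varphi^{-1}(S_t^\circ\setminus\Pi)$.
\end{proof}

A sequence of polynomial curves of bounded degree is a sequence in a finite-dimensional space of coefficients. It may be unbounded, or it may converge to a constant map. Rescaling the parameter removes both dangers at once.

\begin{proposition}\label{prop:limit}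
Through every point of $V_0$ passes a polynomial curve of degree at most $m$ contained in $V_0$.
\end{proposition}

\begin{proof}
Limits are taken in the classical topology, in which a non-empty Zariski open subset of an irreducible variety is dense. Let $y\in V_0$ and choose $y_k\in Y\setminus V_0$ with $y_k\to y$. Then $t_k=\theta(y_k)$ is non-zero and tends to $0$, so $S_{t_k}$ is smooth for large $k$. The surface $\{\theta=t_k\}\cong S_{t_k}\setminus\Pi$ is irreducible, so we may move $y_k$ inside it by a distance less than $1/k$ into the open subset of Lemma~\ref{lem:degree}. After translating the parameter we obtain polynomial curves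
\[
g_k\colon\mathbb{A}^1\to\{\theta=t_k\}\subset\mathbb{A}^N,\qquad g_k(s)=y_k+\sum_{j=1}^mc_{k,j}\,s^j,\qquad c_{k,j}\in\mathbb{C}^N .
\]
Replacing $s$ by $\lambda s$ with $\lambda>0$ multiplies $c_{k,j}$ by $\lambda^j$. The function $\lambda\mapsto\max_j\lambda^j|c_{k,j}|$ is continuous and tends to $0$ and $\infty$ at the ends of $(0,\infty)$, because $g_k$ is not constant. So we may assume $\max_j|c_{k,j}|=1$ for all $k$. Along a subsequence $c_{k,j}\to c_j$ for all $j$, with $\max_j|c_j|=1$. The map $g(s)=y+\sum_jc_js^j$ is non-constant, $g(0)=y$, and $g_k(s)\to g(s)$ for every $s$. Since $Y$ is closed in $\mathbb{A}^N$, $g(s)\in Y$, and $\theta(g(s))=\lim t_k=0$. Hence $g(\mathbb{A}^1)\subset V_0$.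
\end{proof}

We convert this into a numerical invariant. Let $V$ be a smooth variety and $\bar V$ a smooth completion whose boundary $\Delta=\bar V\setminus V$ is a divisor with simple normal crossings. The spaces $H^0(\bar V,n(K_{\bar V}+\Delta))$ of logarithmic pluricanonical forms do not depend on $\bar V$, and the logarithmic Kodaira dimension $\bar\kappa(V)$ is $-\infty$ exactly when they vanish for all $n\ge1$. A dominant morphism $U\to V$ of smooth varieties of the same dimension pulls these forms back injectively to forms of the same kind, so $\bar\kappa(U)=-\infty$ implies $\bar\kappa(V)=-\infty$. For a smooth curve $C$ we have $\bar\kappa(C\times\mathbb{A}^1)=-\infty$: on $\bar C\times\mathbb{P}^1$ the class $K+\Delta$ has degree $-2+1=-1$ on the curves $\{c\}\times\mathbb{P}^1$, which cover the surface, so no positive multiple of it has a section.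

\begin{lemma}\label{lem:kappa}
Let $V\subset\mathbb{A}^N$ be a smooth irreducible closed surface. If for some $m$ the images of the polynomial curves of degree at most $m$ in $V$ cover a Zariski dense subset of $V$, then $\bar\kappa(V)=-\infty$. In particular $\bar\kappa(V_0)=-\infty$.
\end{lemma}

\begin{proof}
Let $\mathcal{M}\subset(\mathbb{A}^N)^{m+1}$ be the set of coefficient vectors of these curves. Substituting $g(s)=\sum_jc_js^j$ into the equations of $V$ and equating the coefficients of all powers of $s$ to zero gives closed conditions, and being non-constant is an open condition. So $\mathcal{M}$ is locally closed and has finitely many irreducible components; this is where the bound on the degree is needed. For $g\in\mathcal{M}$ let $\Sigma_g$ be the closure of $g(\mathbb{A}^1)$, an irreducible curve. If $\Sigma_g$ were constant on each component, all images would lie in a finite union of curves. So some component contains $g,g'$ with $\Sigma_g\ne\Sigma_{g'}$. Any two points of an irreducible variety lie on an irreducible curve; let $C$ be the normalization of such a curve through $g$ and $g'$. Evaluation is a morphism $C\times\mathbb{A}^1\to V$,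 and the closure of its image is irreducible and contains two distinct irreducible curves, so it is $V$. Hence $\bar\kappa(V)=-\infty$. The last assertion follows from Proposition~\ref{prop:limit}.
\end{proof}

\section{The polar cylinder}\label{sec:cylinder}

The limit curves of Proposition~\ref{prop:limit} may be singular and may cross each other, so they need not form a cylinder. The structure theory of affine surfaces provides one.

\begin{theorem}[Miyanishi--Sugie \cite{MS}, Fujita]\label{thm:MSF}
A smooth affine surface over $\mathbb{C}$ with $\bar\kappa=-\infty$ contains a non-empty open subset isomorphic to $C\times\mathbb{A}^1$ with $C$ a smooth curve.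
\end{theorem}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:point}, Lemma~\ref{lem:kappa} and Theorem~\ref{thm:MSF} there is an open subset $U\cong C\times\mathbb{A}^1$ of $V_0$. Shrinking $C$ we may assume that $C$, and hence $U$, is affine. We must find an effective $\mathbb{Q}$-divisor $D\sim_{\mathbb{Q}}-K_{Q_1}$ whose support is all of $Q_1\setminus U$. The divisor $\frac1eG_l|_{Q_1}$ has the right class but covers only $B$. We perturb it by a principal divisor.

Let $\Sigma$ be the sum of the one-dimensional irreducible components of $V_0\setminus U$, a reduced divisor on the smooth surface $V_0$, possibly zero. By Proposition~\ref{prop:pic} there are $k\ge1$ and a rational function $r$ with $\mathrm{div}_{V_0}(r)=k\Sigma$, and $r\in\mathcal{O}(V_0)$ because this divisor is effective. The open set $V'=V_0\setminus\Sigma=\{r\ne0\}$ is affine and contains $U$ with finite complement. Regular functions on a smooth surface extend across finite sets, so $\mathcal{O}(V')=\mathcal{O}(U)$; as both varieties are affine, $U=V'$.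

On $Q_1$ we have $\mathrm{div}(r)=k\bar\Sigma+\sum_in_iB_i$ with $\bar\Sigma$ the closure of $\Sigma$ and $n_i\in\mathbb{Z}$, while $G_l|_{Q_1}=\sum_im_iB_i$ with all $m_i>0$ by Proposition~\ref{prop:point}. For a rational number $\varepsilon>0$ put
\[
D=\tfrac1e\,G_l|_{Q_1}+\varepsilon\,\mathrm{div}(r)=\varepsilon k\,\bar\Sigma+\sum_i\Bigl(\frac{m_i}{e}+\varepsilon n_i\Bigr)B_i .
\]
Then $D\sim_{\mathbb{Q}}T=-K_{Q_1}$. For small $\varepsilon$ all coefficients are positive, so $D$ is effective with support $B\cup\bar\Sigma$, and $Q_1\setminus\operatorname{Supp}D=V_0\setminus\Sigma=U$. Thus $U$ is a $(-K_{Q_1})$-polar cylinder on the smooth cubic surface $Q_1$, contradicting Theorem~\ref{thm:CPW}. Hence $e=1$, and $\varphi$ is linear and maps $Q_1$ onto $Q_2$.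
\end{proof}

\begin{remark}\label{rem:picneeded}
Proposition~\ref{prop:pic} cannot be bypassed. Let $S$ and $\Pi$ be as in Lemma~\ref{lem:curves}. The affine surface $S\setminus\Pi\subset\mathbb{A}^3$ is the complement of the support of an anticanonical divisor, and the curves $D\setminus\{P_1\}$ are polynomial curves of degree at most $4$ in it, by the first half of the proof of Lemma~\ref{lem:degree}. So $\bar\kappa(S\setminus\Pi)=-\infty$ and $S\setminus\Pi$ contains cylinders, none of which is $(-K_S)$-polar by Theorem~\ref{thm:CPW}. Here the boundary has at most three components, and the Picard group has rank at least $7-3=4$.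
\end{remark}

\section{Consequences, and the role of smoothness}\label{sec:consequences}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
We first note that every isomorphism $\alpha\colon Q_1\to Q_2$ of smooth cubic surfaces is induced by a linear map. Indeed $\alpha^*\mathcal{O}_{Q_2}(1)\cong\mathcal{O}_{Q_1}(1)$, since both are anticanonical bundles, and the restriction $H^0(\mathbb{P}^3,\mathcal{O}(1))\to H^0(Q_i,\mathcal{O}_{Q_i}(1))$ is bijective because $H^0$ and $H^1$ of $\mathcal{O}_{\mathbb{P}^3}(-2)$ vanish. So $\alpha^*$ is an isomorphism between the spaces of linear forms that define the two embeddings.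

(i) Let $\mathcal{G}\subset\mathrm{PGL}_4(\mathbb{C})$ be the stabilizer of $Q$. The restriction $\mathcal{G}\to\mathrm{Aut}(\mathbb{P}^3\setminus Q)$ is injective because the complement is dense, and surjective by Theorem~\ref{thm:main}. The restriction $\mathcal{G}\to\mathrm{Aut}(Q)$ is surjective by the remark above. It is injective: if a linear map fixes $Q$ pointwise, then $Q$ lies in the finite union of its projectivized eigenspaces, hence in one of them by irreducibility, and $Q$ spans $\mathbb{P}^3$. Finally $\mathrm{Aut}(Q)$ permutes the $27$ lines. An automorphism preserving each line preserves $E_1,\dots,E_6$, so it descends to an automorphism of $\mathbb{P}^2$ fixing $p_1,\dots,p_4$, no three of which are collinear; it is the identity. So $\mathrm{Aut}(Q)$ embeds in a finite symmetric group.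

(ii) Isomorphic complements give projectively equivalent surfaces by Theorem~\ref{thm:main}, and isomorphic surfaces are projectively equivalent by the remark above. The converse implications hold by restriction.

(iii) The two cubics, the isomorphism and its inverse are described by finitely many coefficients, so they are defined over a subfield $k_0\subset k$ finitely generated over $\mathbb{Q}$, which embeds in $\mathbb{C}$. Write the map over $k_0$ by coprime forms of degree $e$. Coprimality means that the common zero scheme has dimension at most $1$, which is unaffected by field extension. Extending scalars to $\mathbb{C}$ and applying Theorem~\ref{thm:main} gives $e=1$, so the map is given by an invertible matrix over $k_0\subset k$.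

(iv) Let $X=\mathbb{P}^3\setminus Q$. The topological Euler characteristic is additive for complex varieties, $\chi(\mathbb{P}^3)=4$ and $\chi(Q)=3+6=9$, so $\chi(X)=-5$. A finite \'etale morphism $g\colon X\to X$ is a covering map of degree $\deg g$, so $\chi(X)=\deg(g)\,\chi(X)$ and $\deg g=1$. Thus $g$ is an automorphism, and it is linear by Theorem~\ref{thm:main}.
\end{proof}

Section~\ref{sec:quadric} shows that the theorem fails for smooth quadrics. Smoothness cannot simply be dropped either. In the proof, smoothness of $Q_2$ enters through inversion of adjunction and Lemma~\ref{lem:coeff}, through the homotopy type of $\mathbb{B}\setminus Q_2$, and through the lines on $Q_2$ and on the nearby $S_t$. Smoothness of $Q_1$ enters through duality and the Thom isomorphism, and through Theorems~\ref{thm:MSF} and~\ref{thm:CPW}.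

\begin{example}\label{ex:cone}
Let $f(x,y,z)$ define a smooth plane cubic $\Lambda$, and let $Q=\{f=0\}\subset\mathbb{P}^3$ be the cone over $\Lambda$, a normal cubic surface with vertex $P=(0:0:0:1)$. Let $g(x,y,z)$ be a quartic form not divisible by $f$. The map
\[
(x:y:z:w)\longmapsto(x:y:z:w+g/f)=(xf:yf:zf:wf+g)
\]
preserves $x,y,z$, hence $f$ and $g$, so it is an automorphism of $\mathbb{P}^3\setminus Q$ with inverse given by $-g$. The four quartics are coprime, since the only possible common factor is $f$ and $f\nmid g$. So the automorphism is not linear. It contracts $V_0=Q\setminus\{g=0\}$ to the singular point $P$. For $g=x^4$, projection from $P$ and the function $w/x$ identify $V_0$ with $(\Lambda\setminus\{x=0\})\times\mathbb{A}^1$, a cylinder whose complement in $Q$ is a plane section. As for the quadric, the cylinder predicted by the proof exists.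
\end{example}

\begin{thebibliography}{9}

\bibitem{CPW}
Cheltsov, Park and Won, \emph{Affine cones over smooth cubic surfaces}, J. Eur. Math. Soc. \textbf{18} (2016).

\bibitem{DK}
Adrien Dubouloz and Takashi Kishimoto, \emph{Log-uniruled affine varieties without cylinder-like open subsets}, arXiv:1212.0521 (2012).

\bibitem{Ha}
Hartshorne, Chapter V.4.

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem{MS}
Miyanishi and Sugie, J. Math. Kyoto Univ. \textbf{20} (1980).

\end{thebibliography}
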